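# Hamming graphs in a reflexive space whose asymptotic structure has $c_0$ along subsequences

Scalars are real. For an element $s\in[\mathbb N]^j$ and $l\le j$, the symbol $s|l$ denotes the set of the $l$ smallest elements of $s$. "Disjoint" vectors are vectors with disjoint supports, and $Ex$ is the restriction of $x$ to the coordinate set $E$.

## 1. The array space $U(U)$

We start with a construction in three stages: a space $V$, its dual $U$, and a space $Z$ of infinite matrices whose rows live in $U$ and whose row norms are again measured in $U$.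

**The norming set.** Fix a strictly increasing function $H:\mathbb N\to\mathbb N$, so that $H(n)\ge n$. For the first theorem we use $H(n)=n$, and on a first reading one may think of this case only. Let $\mathcal K$ be the smallest set of finitely supported functionals on $c_{00}$ that contains $0$ and all $\pm e_q^*$ and has the following closure property: if $f_1,\dots,f_n\in\mathcal K$ are disjoint and their supports are contained in $[H(n),\infty)$, then
$$\tfrac12(f_1+\dots+f_n)\in\mathcal K .$$
So $\mathcal K$ is built in stages, and every element of $\mathcal K$ is $0$, or some $\pm e^*_q$, or of the form $\frac12(f_1+\dots+f_n)$ with the $f_j$ from earlier stages, disjoint, and supported in $[H(n),\infty)$. Statements about $\mathcal K$ are proved by induction on the stage. Three of them are immediate: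

* $\mathcal K$ is closed under changes of signs of coordinates;
* $\mathcal K$ is closed under restriction to subsets: $E\big(\frac12\sum f_j\big)=\frac12\sum Ef_j$, and the $Ef_j$ are still disjoint and supported in $[H(n),\infty)$;
* all coordinates of elements of $\mathcal K$ lie in $[-1,1]$.

*Example, $H(n)=n$.* Three disjoint functionals may be combined once they live on $[3,\infty)$, so $\frac12(e_3^*+e_4^*+e_5^*)\in\mathcal K$. Two may be combined on $[2,\infty)$, so $\frac12e_2^*+\frac14(e_3^*+e_4^*+e_5^*)\in\mathcal K$. The coordinate $1$ can occur only in a combination of a single functional.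

**The space $V$.** Put $\|x\|_V=\sup_{f\in\mathcal K}f(x)$ for $x\in c_{00}$, and let $V$ be the completion. Since $\pm e_q^*\in\mathcal K$, we have $\|x\|_\infty\le\|x\|_V$, and since coordinates of $f\in\mathcal K$ are at most $1$ in modulus, $\|e_q\|_V=1$. By the closure of $\mathcal K$ under sign changes and restrictions, $(e_q)$ is a normalized 1-unconditional basis of $V$: changing signs of coordinates preserves the norm, and decreasing moduli of coordinates does not increase it.

The closure property says that far-out disjoint pieces add up almost as in $\ell_1$. *If $E_1,\dots,E_n$ are disjoint finite subsets of $[H(n),\infty)$, then for $x\in V$*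
$$\sum_{j\le n}\|E_jx\|_V\le2\|x\|_V.\tag{1}$$
Indeed, let $\epsilon>0$. Choose elements of $\mathcal K$ that almost norm $E_jx$ and restrict them to $E_j$. This gives $f_j\in\mathcal K$ supported in $E_j$ with $f_j(x)\ge\|E_jx\|-\epsilon$. Then $\frac12\sum_jf_j\in\mathcal K$, so $\sum_j\|E_jx\|\le2\|x\|+n\epsilon$. Let $\epsilon\to0$.

**The space $U$.** Let $U=V^*$, let $u_q\in U$ be the $q$-th coordinate functional, and let the support of $z\in U$ be $\{q:z(e_q)\ne0\}$. Dualizing (1), far-out disjoint pieces in $U$ behave almost as in $c_0$. *If $z_1,\dots,z_n\in U$ are disjoint and supported in $[H(n),\infty)$, then*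
$$\Big\|\sum_{j\le n}z_j\Big\|_U\le2\max_{j\le n}\|z_j\|_U.\tag{2}$$
For the proof take $x\in c_{00}$ with $\|x\|_V\le1$ and put $E_j=\operatorname{supp}z_j\cap\operatorname{supp}x$. By (1),
$$\Big|\sum_jz_j(x)\Big|=\Big|\sum_jz_j(E_jx)\Big|\le\max_j\|z_j\|\sum_j\|E_jx\|\le2\max_j\|z_j\|.$$
In Section 3 we prove that $V$ is reflexive. It will follow that $(u_q)$ is a normalized 1-unconditional basis of the reflexive space $U$.

**The space $Z$.** Let $Z=U(U)=\big(\bigoplus_iU\big)_U$ be the space of sequences $z=(z_i)_i$ in $U$ for which $\sum_i\|z_i\|u_i$ converges in $U$, with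
$$\|z\|=\Big\|\sum_i\|z_i\|_U\,u_i\Big\|_U.\tag{3}$$
We picture $z$ as an array: $z_{ij}$ is the $j$-th coordinate of $z_i$, in row $i$ and column $j$. The norm depends only on the moduli $|z_{ij}|$ and is monotone in them. Arrays with finite support are dense: cut off the late rows, then the late columns in the finitely many rows that remain.

**What it is for.** The space $Z$ looks like $c_0$ in a weak asymptotic sense, made precise in the next section. The same space contains all Hamming graphs in a uniform coarse way. Far columns in a fixed row behave like $c_0$ by (2). Far rows do too. Only the first few rows do not, and the sums $u_1+\dots+u_n$ over these rows have unbounded norm. The embedding puts the information about Hamming distance into this growth.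

## 2. Hamming graphs, asymptotic structure, and the problem

**Definition (Hamming graphs).** For $k\in\mathbb N$, $\mathsf H_k^\omega$ is the set $[\mathbb N]^k$ of $k$-element subsets $\bar m=\{m_1<\dots<m_k\}$ of $\mathbb N$ with the metric $d_{\mathsf H}(\bar m,\bar n)=\#\{i\le k:m_i\ne n_i\}$.

The order matters: $\{1,2,3\}$ and $\{2,3,4\}$ share two elements, but $d_{\mathsf H}=3$. The diameter of $\mathsf H^\omega_k$ is $k$.

**Definition (equi-coarse containment).** A Banach space $Y$ contains the Hamming graphs equi-coarsely if there are maps $f_k:\mathsf H_k^\omega\to Y$, $k\in\mathbb N$, and non-decreasing functions $\rho,\omega:[0,\infty)\to[0,\infty)$ with $\lim_{t\to\infty}\rho(t)=\infty$ and $\omega(t)<\infty$ for all $t$, such that for all $k$ and all $\bar m,\bar n\in[\mathbb N]^k$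
$$\rho(d_{\mathsf H}(\bar m,\bar n))\le\|f_k(\bar m)-f_k(\bar n)\|\le\omega(d_{\mathsf H}(\bar m,\bar n)).$$

For a single $k$ this is no restriction. By Riesz's lemma, every infinite-dimensional Banach space has a sequence in its unit ball with mutual distances at least $\frac12$. Map $[\mathbb N]^k$ injectively into it, and all nonzero distances lie in $[\frac12,2]$. The point is that $\rho$ and $\omega$ must serve all $k$ at once while $\rho(t)\to\infty$.

*Example.* In $\ell_p$, $1\le p<\infty$, with its basis indexed by $\mathbb N\times\mathbb N$, put $f_k(\bar m)=\sum_{i\le k}e_{(i,m_i)}$. Then $\|f_k(\bar m)-f_k(\bar n)\|=(2d_{\mathsf H}(\bar m,\bar n))^{1/p}$, so $\ell_p$ contains the Hamming graphs equi-coarsely. In $c_0$ the same formula gives distance $1$ for all $\bar m\ne\bar n$, and the lower function is lost.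

**Definition (equivalence).** Finite sequences $(x_i)_{i\le n}$, $(y_i)_{i\le n}$ are $C$-equivalent if there are $A,B>0$ with $AB\le C$ such that $A^{-1}\|\sum a_iy_i\|\le\|\sum a_ix_i\|\le B\|\sum a_iy_i\|$ for all scalars.

If all vectors are normalized, single coefficients give $A,B\ge1$, hence $A,B\le C$. This will be used often.

**Definition (asymptotic structure, in the sense of Maurey, Milman and Tomczak-Jaegermann).** Let $X$ be an infinite-dimensional Banach space and let $\mathrm{cof}(X)$ be the set of its closed finite-codimensional subspaces. $\{X\}_N$ is the set of all normalized $N$-tuples $(e_i)_{i\le N}$, forming a basis of an $N$-dimensional normed space, such that for every $\varepsilon>0$: for every $X_1\in\mathrm{cof}(X)$ there is $x_1\in S_{X_1}$, for every $X_2\in\mathrm{cof}(X)$ there is $x_2\in S_{X_2}$, and so on up to $x_N\in S_{X_N}$, such that $(x_i)_{i\le N}$ is $(1+\varepsilon)$-equivalent to $(e_i)_{i\le N}$.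

We read the quantifiers as a game. One player names $X_r$, knowing $x_1,\dots,x_{r-1}$; the other answers with $x_r\in S_{X_r}$ and wins if the result is $(1+\varepsilon)$-equivalent to $(e_r)$. Membership in $\{X\}_N$ means that the vector player can win for every $\varepsilon$.

*Example.* For $1\le p<\infty$ every $(e_r)\in\{\ell_p\}_N$ satisfies $\|\sum a_re_r\|=\|a\|_p$. To see this, let the subspace player use tails: after $x_r$ is given, cut it to a finitely supported $x_r'$ with $\|x_r-x'_r\|\le\eta$, and let $X_{r+1}$ be the vectors vanishing up to $\max\operatorname{supp}x'_r$ and on all earlier such intervals, then cut $x_{r+1}$ to an $x_{r+1}'$ supported in that tail. The $x_r'$ are disjoint with norms in $[1-\eta,1]$, so $\|\sum a_rx_r\|$ differs from $\|a\|_p$ by at most $2N\eta\|a\|_\infty$. Let $\varepsilon,\eta\to0$.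

**Definition.** $X$ is *asymptotic-subsequential-$c_0$* if there is $C\ge1$ such that for every $n$ there is $N$ with the following property: whenever $(e_i)_{i\le N}\in\{X\}_N$, there are $i_1<\dots<i_n$ such that $(e_{i_k})_{k\le n}$ is $C$-equivalent to the unit vector basis of $\ell_\infty^n$.

*Example.* $\ell_p$, $p<\infty$, is not: any $n$ vectors of a tuple in $\{\ell_p\}_N$ span $\ell_p^n$ isometrically, and $\|\sum_{k\le n}e_{i_k}\|=n^{1/p}$ forces $B\ge n^{1/p}$ while $A\ge1$. So the spaces in which the simple map worked are excluded.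

**The problem.** Baudier, Lancien, Motakis and Schlumprecht ("The geometry of Hamming-type metrics and their embeddings into Banach spaces", arXiv:2004.04805, 2020), working within the class of reflexive spaces, write about asymptotic-subsequential-$c_0$ spaces: "We do not know whether such spaces fail to contain the Hamming graphs equi-coarsely." We read "such spaces" as reflexive ones. Without reflexivity there is a degenerate answer: by Aharoni's theorem every separable metric space embeds bi-Lipschitzly into $c_0$ with uniformly bounded distortion. So we ask: *does every reflexive asymptotic-subsequential-$c_0$ space fail to contain the Hamming graphs equi-coarsely?* The answer is no.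

**Theorem 1.** There are a reflexive asymptotic-subsequential-$c_0$ space $Z$ (with $C=44$), a non-decreasing $\rho$ with $\rho(t)\to\infty$, and maps $f_k:\mathsf H^\omega_k\to Z$ with
$$\rho(d_{\mathsf H}(\bar m,\bar n))\le\|f_k(\bar m)-f_k(\bar n)\|\le12\,d_{\mathsf H}(\bar m,\bar n)\qquad(k\in\mathbb N,\ \bar m,\bar n\in[\mathbb N]^k).$$

The space is $Z=U(U)$ for $H(n)=n$. A supplement says how well such embeddings can behave. Here $\log^+=\max(\log,0)$, with $\log^+0=0$.

**Theorem 2.**

(A) Let $\rho:[0,\infty)\to[0,\infty)$ be non-decreasing with $\lim_{t\to\infty}\log^+\rho(t)/\log t=0$. Then there are a reflexive asymptotic-subsequential-$c_0$ space $X$, $L<\infty$ and $L$-Lipschitz maps $f_k:\mathsf H_k^\omega\to X$ with $\|f_k(\bar m)-f_k(\bar n)\|\ge\rho(d_{\mathsf H}(\bar m,\bar n))$ for all $k$ and $\bar m\ne\bar n$.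

(B) Let $X$ be reflexive and asymptotic-subsequential-$c_0$ with constant $C$ and function $n\mapsto N(n)$. Fix an integer $n>C+1$, and put $N=N(n)$ and $\beta=\frac{\log((C+1)N)}{\log(nN)}\in(0,1)$. If $f:\mathsf H_k^\omega\to X$ is bounded and $\|f(\bar m)-f(\bar n)\|\le L$ whenever $d_{\mathsf H}(\bar m,\bar n)=1$, then
$$\inf\{\|f(\bar m)-f(\bar n)\|:d_{\mathsf H}(\bar m,\bar n)=k\}\le2(C+1)N\,L\,k^\beta.$$
So every lower function $\rho$ of an equi-coarse embedding of the Hamming graphs into $X$ satisfies $\rho(k)=O(k^\beta)$ with $\beta=\beta(X)<1$. In particular, $X$ does not contain the Hamming graphs equi-bi-Lipschitzly.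

Thus every lower bound of the form $t^{o(1)}$ occurs, and for each space the lower function is $O(t^\beta)$ for some $\beta<1$. Whether a power $t^\alpha$, $0<\alpha<1$, can occur is not decided here.

**Remark (complex scalars).** For a complex example take the complex arrays $z$ with norm $\||z|\|_Z$. This is a norm because $|z+w|\le|z|+|w|$ and $\|\cdot\|_Z$ is monotone. Since $\max(\|\mathrm{Re}\,z\|,\|\mathrm{Im}\,z\|)\le\||z|\|\le\|\mathrm{Re}\,z\|+\|\mathrm{Im}\,z\|$, as a real space it is isomorphic to $Z\oplus Z$, hence reflexive. Section 5 uses only moduli and disjointness, and the maps of Section 7 take values in the real arrays. So the example works there as well.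

## 3. $V$ is reflexive

We recall some textbook facts. A basis is *shrinking* if for every $\varphi$ in the dual, the norm of $\varphi$ restricted to the vectors supported in $[q,\infty)$ tends to $0$ as $q\to\infty$. It is *boundedly complete* if $\sum a_qe_q$ converges whenever its partial sums are bounded. James's theorem: a space with a basis is reflexive if and only if the basis is both shrinking and boundedly complete. If a basis is shrinking, its biorthogonal functionals form a boundedly complete basis of the dual. In a reflexive space they are also shrinking.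

**Lemma 1.** $V$ is reflexive.

*Proof.*

**Step 1: the basis is boundedly complete.** This step excludes $c_0$-behavior. If it fails, there are, after scaling, successive blocks $y_b$ with $\|y_b\|\ge\delta>0$ and $\sup_B\|\sum_{b\le B}y_b\|\le1$. Choose $n$ of the $y_b$ supported in $[H(n),\infty)$. Their sum has norm at most $1$ by unconditionality, so (1), applied to this sum and to the supports of the chosen blocks, gives $n\delta\le2$. This holds for every $n$, a contradiction.

**Step 2: if the basis is not shrinking, there are almost isometric $\ell_1$ blocks.** The purpose is to get a constant close to $1$, because the factor $\frac12$ in $\mathcal K$ can only be contradicted at that level. Suppose the basis is not shrinking. Then there are $\varphi\in V^*$ with $\|\varphi\|=1$, $\delta>0$ and normalized finitely supported successive blocks $(y_b)$ with $\varphi(y_b)\ge\delta$. By 1-unconditionality, for finitely supported $(a_b)$,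
$$\Big\|\sum a_by_b\Big\|=\Big\|\sum|a_b|y_b\Big\|\ge\varphi\Big(\sum|a_b|y_b\Big)\ge\delta\sum|a_b|.$$
We now use James's distortion argument. Let
$$c_p=\inf\Big\{\Big\|\sum_{b\ge p}a_by_b\Big\|:(a_b)\text{ finitely supported},\ \sum|a_b|=1\Big\}\in[\delta,1].$$
This is non-decreasing in $p$; let $c=\lim c_p>0$. Choose $\epsilon>0$ with $\frac{1-\epsilon}{1+\epsilon}\ge\frac{15}{16}$ and then $p$ with $c_p\ge(1-\epsilon)c$. Since $c_{p'}\le c<(1+\epsilon)c$ for every $p'$, we can choose inductively $w_i=\sum_{b\in B_i}a_by_b$, $i\ge0$, with successive finite sets $B_i\subset[p,\infty)$, $\sum_{b\in B_i}|a_b|=1$ and $\|w_i\|<(1+\epsilon)c$. For scalars $\beta_i$ the coefficients of $\sum\beta_iw_i$ with respect to $(y_b)_{b\ge p}$ have $\ell_1$-norm $\sum|\beta_i|$, so $\|\sum\beta_iw_i\|\ge c_p\sum|\beta_i|\ge(1-\epsilon)c\sum|\beta_i|$. Hence $x_i=w_i/\|w_i\|$ are normalized successive blocks of $(e_q)$ with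
$$\Big\|\sum a_ix_i\Big\|\ge\tfrac{15}{16}\sum|a_i|.\tag{4}$$
This passes to subsequences. Let $k_i=\max\operatorname{supp}x_i$. Passing to a subsequence, we may assume
$$\min\operatorname{supp}x_i>k_{i-1}\quad\text{and}\quad\min\operatorname{supp}x_i\ge H(k_{i-1}^2)\qquad(i\ge1).$$

**Step 3: a functional that norms one early block and the average of many late ones.** Its first-level splitting will be limited by the early block. Let $k=k_0$, $r=2k$ and $v=x_0+\frac1r\sum_{i=1}^rx_i$. By (4), $\|v\|\ge\frac{15}8$, so there is $f\in\mathcal K$ with $f(v)>\frac74$. As $f(x_i)\le1$ for all $i$, we get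
$$f(x_0)>\tfrac34,\qquad\frac1r\sum_{i=1}^rf(x_i)>\tfrac34.$$
Let $G=\{1\le i\le r:f(x_i)>\frac12\}$. From $\frac34<\frac{|G|}r+\frac12\big(1-\frac{|G|}r\big)$ we get $|G|>\frac r2=k$.

The support of $f$ meets $\operatorname{supp}x_0$ and some $\operatorname{supp}x_i$ with $i\ge1$. So $f\ne0$ and $f$ is not some $\pm e_q^*$. Hence $f=\frac12\sum_{j\le n}f_j$ with nonzero disjoint $f_j\in\mathcal K$ supported in $[H(n),\infty)$; zero terms may be dropped, because this lowers $n$ and hence $H(n)$. Since $\operatorname{supp}f$ meets $\operatorname{supp}x_0\subset[1,k]$, we have $n\le H(n)\le k$.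

**Step 4: some good block is split twice.** We look for $i\in G$ on which $f$ carries two factors $\frac12$. The intervals $(k_{i-1},k_i]$, $i\ge1$, are disjoint, so each $j\le n$ satisfies $\min\operatorname{supp}f_j\in(k_{i-1},k_i]$ for at most one $i\ge1$. Since $|G|>k\ge n$, there is $i\in G$ such that no $f_j$ has $\min\operatorname{supp}f_j\in(k_{i-1},k_i]$. Fix this $i$, and let $\mathcal J$ be the set of $j$ for which $\operatorname{supp}f_j$ meets $\operatorname{supp}x_i\subset(k_{i-1},k_i]$.

For $j\in\mathcal J$ we have $\min\operatorname{supp}f_j\le k_{i-1}$. So $f_j$ has at least two support points and is not $\pm e_q^*$. Thus $f_j=\frac12\sum_{l\le n_j}f_{jl}$ with disjoint nonzero $f_{jl}\in\mathcal K$ supported in $[H(n_j),\infty)$, and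
$$n_j\le H(n_j)\le\min\operatorname{supp}f_j\le k_{i-1}.$$

**Step 5: the pieces on $x_i$ can be reassembled with a single factor $\frac12$.** Let $g_{jl}$ be the restriction of $f_{jl}$ to $\operatorname{supp}x_i$. These functionals lie in $\mathcal K$ and are disjoint. They number at most $nk_{i-1}\le k_{i-1}^2$, because $n\le k_0\le k_{i-1}$. They are supported in $\operatorname{supp}x_i\subset[H(k_{i-1}^2),\infty)$. So $g=\frac12\sum_{j\in\mathcal J}\sum_lg_{jl}\in\mathcal K$, and
$$f(x_i)=\tfrac12\sum_{j\in\mathcal J}f_j(x_i)=\tfrac12\cdot\tfrac12\sum_{j\in\mathcal J}\sum_lf_{jl}(x_i)=\tfrac12g(x_i)\le\tfrac12.$$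
This contradicts $i\in G$ (if $\mathcal J=\emptyset$, then even $f(x_i)=0$). So the basis is shrinking, and James's theorem applies. $\square$

**Lemma 2.** $U$ is reflexive, and $(u_q)$ is a normalized, 1-unconditional, shrinking and boundedly complete basis of $U$. So $|z|\le|z'|$ coordinatewise implies $\|z\|\le\|z'\|$; also $\||z|\|=\|z\|$ and $\|z\|_\infty\le\|z\|$. Moreover
$$\lambda(n):=\Big\|\sum_{q\le n}u_q\Big\|_U\ \text{ is non-decreasing and tends to }\infty.\tag{5}$$

*Proof.* The first sentence follows from Lemma 1 and the recalled facts; $\|u_q\|=1$ because $u_q(e_q)=1$ and $|x_q|\le\|x\|_V$, and 1-unconditionality passes to the dual. The inequality $\|z\|_\infty\le\|z\|$ holds since $z_q=z(e_q)$. By monotonicity, $\lambda$ is non-decreasing. If it were bounded, $\sum u_q$ would converge by bounded completeness, although $\|u_q\|=1$. $\square$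

*By hand, $H(n)=n$.* On $x=e_1+e_2+e_3$, the functionals $\pm e^*_q$ take values at most $1$. A combination $\frac12(f_1+\dots+f_n)$ has all coordinates at most $\frac12$ in modulus. If coordinate $1$ is in its support, then $n=1$ and, by induction, it is a multiple of $e_1^*$. Otherwise its value on $x$ is at most $\frac12+\frac12=1$. So $\|e_1+e_2+e_3\|_V=1$, and $\lambda(3)\ge(u_1+u_2+u_3)(e_1+e_2+e_3)=3$, that is, $\lambda(3)=3$. Later the growth is slow. By (2), the $2^l$ vectors $u_i$, $2^l\le i<2^{l+1}$, have a sum of norm at most $2$, so $\lambda(M)\le2(1+\log_2M)$.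

## 4. $Z$ is reflexive

**Lemma 3.** $Z$ is reflexive.

*Proof.*

**Step 1: the dual of a sum.** Let $E$ have a normalized 1-unconditional, shrinking and boundedly complete basis $(\epsilon_i)$ with biorthogonal functionals $(\epsilon_i^*)$, and let $F$ be a Banach space. We claim that, isometrically, $((\bigoplus F)_E)^*=(\bigoplus F^*)_{E^*}$ under $\langle g,y\rangle=\sum_ig_i(y_i)$.

If $g=(g_i)\in(\bigoplus F^*)_{E^*}$, then
$$\sum|g_i(y_i)|\le\sum\|g_i\|\|y_i\|=\Big(\sum\|g_i\|\epsilon_i^*\Big)\Big(\sum\|y_i\|\epsilon_i\Big)\le\|g\|\|y\|,$$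
so $g$ defines a functional of norm at most $\|g\|$.

Conversely, let $g$ be in the dual and let $g_i\in F^*$ be its restriction to row $i$. For finitely many $a_i\ge0$ with $\|\sum_{i\le I}a_i\epsilon_i\|\le1$ and $y_i\in B_F$, the sequence $(a_iy_i)_{i\le I}$ has norm at most $1$, so $\sum_{i\le I}a_ig_i(y_i)\le\|g\|$. Taking suprema over the $y_i$ gives $\sum_{i\le I}a_i\|g_i\|\le\|g\|$. By unconditionality, the norm of a functional with nonnegative coefficients supported on $\{1,\dots,I\}$ is computed on such $a$. So $\|\sum_{i\le I}\|g_i\|\epsilon^*_i\|_{E^*}\le\|g\|$. As $(\epsilon_i)$ is shrinking, $(\epsilon_i^*)$ is a boundedly complete basis of $E^*$, so $\sum\|g_i\|\epsilon_i^*$ converges, with norm at most $\|g\|$. Finally $g$ and $(g_i)$ agree on sequences with finitely many nonzero rows, which are dense.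

**Step 2: dualize twice.** Apply Step 1 with $E=F=U$: $Z^*=(\bigoplus U^*)_{U^*}$. Here $U^*=V$ with basis $(e_q)$, which is normalized, 1-unconditional, shrinking and boundedly complete. Apply Step 1 again with $E=U^*=V$, $F=U^*$:
$$Z^{**}=\Big(\bigoplus U^{**}\Big)_{U^{**}}=\Big(\bigoplus U\Big)_U=Z.$$
Both pairings are $\sum_ig_i(z_i)$, so the identification is the canonical one. $\square$

## 5. $\ell_\infty^n$ inside every long tuple of $\{Z\}_N$

**One layer.** In $U$ itself every tuple is $c_0$-like: if $(e_r)\in\{U\}_M$ and $|a_r|\le1$, then $\|\sum a_re_r\|\le2$. Indeed, let the subspace player use tails beyond $H(M)$ and beyond the previously truncated supports. Up to truncation errors $\eta$, the $x_r$ are disjoint vectors $x'_r$ supported in $[H(M),\infty)$ with norm at most $1$, so (2) gives $\|\sum a_rx'_r\|\le2$ and $\|\sum a_re_r\|\le(1+\varepsilon)(2+M\eta)$. Let $\varepsilon,\eta\to0$. This is too good: Proposition 7 in Section 9 shows that in a reflexive space with such a uniform bound (here $2$), every bounded $f:\mathsf H^\omega_k\to U$ whose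 values at neighbors differ by at most $L$ satisfies $\inf\{\|f(\bar m)-f(\bar n)\|:d_{\mathsf H}(\bar m,\bar n)=k\}\le4L$ for all $k$. So $U$ does not contain the Hamming graphs equi-coarsely, and the second layer is needed.

**Two layers.** In $Z$, the tuple $(u_r)_{r\le N}$ belongs to $\{Z\}_N$. Let $v_{r,j}$ denote the array with the single entry $1$ in row $r$, column $j$. Row $r$ is an isometric copy of $U$, and $(u_j)$ is weakly null because it is a bounded shrinking basis. So when $X_r$ is given, the image of $v_{r,j}$ in the finite-dimensional space $Z/X_r$ tends to $0$ as $j\to\infty$. For any $\delta\in(0,1)$ we can pick $j_r$ and $x\in X_r$ with $\|x-v_{r,j_r}\|<\delta$. With $x_r=x/\|x\|$ we get $\|x_r-v_{r,j_r}\|\le2\delta$. Since $(v_{r,j_r})_r$ is isometric to $(u_r)_{r\le N}$, we have $\big|\|\sum a_rx_r\|-\|\sum a_ru_r\|\big|\le2N\delta\|a\|_\infty\le2N\delta\|\sum a_ru_r\|$, and $\delta$ was arbitrary. By (5) the sums $\|\sum_{r\le N}u_r\|=\lambda(N)$ are unbounded, so tuples in $\{Z\}_N$ are not uniformly $c_0$-like. But the vectors $u_r$ with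 $r\ge H(n)$ are: by (2), any $n$ of them are 2-equivalent to the basis of $\ell_\infty^n$. The general case says that this is typical.

**Proposition 4.** For every $H$, $Z=U_H(U_H)$ is asymptotic-subsequential-$c_0$ with $C=44$.

Inequality (2) handles columns, and rows beyond $H(N)$. It does not handle vectors that share the first rows: their row profiles are neither far out nor disjoint. But profiles in the first $H(n)-1$ rows live in a fixed compact set. If $n$ of them nearly coincide, then their *maximum* is no larger than one of them, and a maximum is all we shall have to control.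

*Proof.* Fix $n$. The unit ball of $\mathrm{span}\{u_q:q<H(n)\}$ is compact; cover it by $\nu$ sets of diameter at most $1/n$. Put $N=n\nu$, and let $(e_r)_{r\le N}\in\{Z\}_N$.

**Step 1: play the game with square corners.** The purpose is to make the vectors disjoint in a controlled shape. Use $\varepsilon=1$ and put $\eta=\frac1{4N}$, $L_1=H(N)$, and
$$X_r=\{z:z_{ij}=0\ \forall i,j\le L_r\}\in\mathrm{cof}(Z).$$
After receiving $x_r\in S_{X_r}$, choose $L_{r+1}\ge L_r$ such that the restriction $x'_r$ of $x_r$ to $[1,L_{r+1}]^2$ satisfies $\|x_r-x_r'\|\le\eta$. We obtain $(x_r)_{r\le N}$ that is 2-equivalent to $(e_r)$, with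
$$\operatorname{supp}x'_r\subset[1,L_{r+1}]^2\setminus[1,L_r]^2,\qquad1-\eta\le\|x_r'\|\le1.$$
Write $x'_r=p_r+q_r$, where $p_r$ is the part in rows $i\le L_r$ and $q_r$ the part in rows $i\in(L_r,L_{r+1}]$. In each row, $p_r$ is supported in the columns $(L_r,L_{r+1}]$. Now let $S\subset\{1,\dots,N\}$ and let $a=(a_r)_{r\in S}$.

**Step 2: the parts $q_r$ occupy different rows.** The vectors $\sum_i\|(q_r)_i\|u_i$, $r\in S$, are disjoint, supported in $(L_1,\infty)\subset[H(N),\infty)$, and of norm at most $1$. Since $|S|\le N$, (2) gives $\|\sum_Sa_rq_r\|\le2\|a\|_\infty$.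

**Step 3: the parts $p_r$ occupy different columns.** In row $i$, the vectors $(p_r)_i$, $r\in S$, are disjoint and supported in $[H(N),\infty)$. So by (2)
$$\Big\|\sum_Sa_r(p_r)_i\Big\|\le2\|a\|_\infty\max_S\|(p_r)_i\|.$$
Let $h_r=\sum_i\|(p_r)_i\|u_i\ge0$ be the row profile of $p_r$, so $\|h_r\|_U=\|p_r\|\le1$, and let $\bigvee$ denote the coordinatewise maximum. Monotonicity of the norm gives
$$\Big\|\sum_Sa_rp_r\Big\|\le2\|a\|_\infty\Big\|\bigvee_Sh_r\Big\|_U.$$

**Step 4: choose $S$ so that the maximum stays bounded.** Let $P$ be the restriction to coordinates $<H(n)$. The $N=n\nu$ vectors $Ph_r$ lie in the unit ball covered above. By pigeonhole there is $S$ with $|S|=n$ and $\|Ph_r-Ph_s\|\le1/n$ for $r,s\in S$. Fix $s\in S$. Then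
$$\bigvee_SPh_r\le Ph_s+\sum_{r\in S}|Ph_r-Ph_s|$$
has norm at most $2$. For the remaining coordinates, assign each coordinate to an index $r\in S$ that attains the maximum. This writes $\bigvee_S(I-P)h_r$ as a sum of $n$ disjoint vectors of norm at most $1$ supported in $[H(n),\infty)$, so it has norm at most $2$ by (2). Thus $\|\bigvee_Sh_r\|\le4$.

**Step 5: collect constants.** By Steps 2–4, $\|\sum_Sa_rx_r'\|\le2\|a\|_\infty+8\|a\|_\infty=10\|a\|_\infty$. The $x'_r$ are disjoint, so $\|\sum_Sa_rx_r'\|\ge(1-\eta)\|a\|_\infty$. Also $\|\sum_Sa_r(x_r-x'_r)\|\le N\eta\|a\|_\infty=\frac14\|a\|_\infty$. As $\eta\le\frac14$,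
$$\tfrac12\|a\|_\infty\le\Big\|\sum_Sa_rx_r\Big\|\le11\|a\|_\infty.$$
So $(x_r)_{r\in S}$ is 22-equivalent, and $(e_r)_{r\in S}$ is 44-equivalent, to the unit vector basis of $\ell_\infty^n$. $\square$

## 6. One entry per row, or one prefix per row: two maps that fail

We now look for maps $\mathsf H_k^\omega\to Z$. In this section $H(n)=n$.

**One entry per row.** Imitating $\ell_p$, put $u_{m_j}$ in row $j$ for $j\le k$. In row $j$ the images of $\bar m$ and $\bar n$ differ by $0$ or by $u_{m_j}-u_{n_j}$, which has norm between $1$ and $2$. So with $D=\{j:m_j\ne n_j\}$ the distance of the images lies between $\|\sum_{j\in D}u_j\|$ and $2\|\sum_{j\in D}u_j\|$. This is at most $2|D|$, which is a good upper bound. If $D=\{1,\dots,d\}$, the distance is at least $\lambda(d)$, which is good too. But let $k=2d-1$, $m_j=2j$ for all $j$, $n_j=2j$ for $j<d$ and $n_j=2j+1$ for $j\ge d$. Then $D=\{d,\dots,2d-1\}$ consists of $d$ indices in $[d,\infty)$, and (2) bounds the distance by $4$. So $\rho(d)\le4$ for all $d$. Differences in late rows are invisible, and a row that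 sees only its own position cannot help.

**One prefix per row.** Let the first rows see more. Take an injection $\varphi$ from the finite subsets of $\mathbb N$ into $\mathbb N$, and put $u_{\varphi(\bar m|(k+1-i))}$ in row $i\le k$. Row $1$ sees all of $\bar m$, row $2$ all but the last position, and so on. If $d_{\mathsf H}(\bar m,\bar n)=d$, at most $i-1$ differing positions are beyond $k+1-i$, so rows $1,\dots,d$ all see a difference, and the distance is at least $\lambda(d)$. Now the lower bound is right, but the upper bound is gone. If $\bar m$ and $\bar n$ differ only in their first position, then all $k$ rows change, and the distance is at least $\lambda(k)\to\infty$ while $d_{\mathsf H}=1$.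

**The compromise.** Keep the prefixes, but let row $i$ register a change in the earlier positions only at the scale $i$: a change of Hamming size $\delta$ in the prefix should move row $i$ by about $\min(1,\delta/i)$. For the lower bound, rows $i\lesssim d/2$ still see a prefix change of size at least $i$, hence a full unit. For the upper bound, the total is about $d\,\|\sum_i\frac1iu_i\|$, and $\sum_i\frac1iu_i$ has bounded norm since each dyadic block of the $u_i$ costs only $2$. What is needed is a vector in $U$ that stores a prefix together with the truncated metric $\min(1,d_{\mathsf H}/i)$. Once the largest element $p$ of a prefix is fixed, there are only finitely many prefixes. A finite metric space embeds isometrically into some $\ell_\infty^m$ by listing the distances to all its points. By (2), $U$ contains copies of $\ell_\infty^m$ far out, up to the factor $2$.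

## 7. Prefix vectors and the embedding into $Z$

Here $H$ is again arbitrary until the proof of Theorem 1.

**Step 1: room for finite metric spaces.** Choose pairwise disjoint $G_p\subset\mathbb N$, $p\in\mathbb N$, with $|G_p|=2^p$ and $\min G_p\ge H(2^p)$. By (2), applied to multiples of basis vectors,
$$\|z\|_\infty\le\|z\|_U\le2\|z\|_\infty\quad\text{if }\operatorname{supp}z\subset G_p.\tag{6}$$
Since $1+2^{p-1}\le2^p$, we may label distinct elements of $\{u_q:q\in G_p\}$ as $u_{p,*}$ and $u_{p,t}$, $t\subset\{1,\dots,p-1\}$.

**Step 2: the prefix vectors.** For $i\in\mathbb N$ and a finite nonempty $s\subset\mathbb N$ with $p=\max s$ and $t=s\setminus\{p\}$, put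
$$y_s^i=u_{p,*}+\sum_{t'\subset\{1,\dots,p-1\},\ |t'|=|t|}\min\Big(1,\frac{d_{\mathsf H}(t,t')}i\Big)u_{p,t'}\in U.$$
Then $\|y^i_s\|_\infty=1$ and, by (6), $\|y^i_s\|\le2$.

*Example.* For $i=2$,
$$y^2_{\{1,3,4\}}=u_{4,*}+\tfrac12u_{4,\{1,2\}}+\tfrac12u_{4,\{2,3\}},\qquad y^2_{\{1,2,4\}}=u_{4,*}+\tfrac12u_{4,\{1,3\}}+u_{4,\{2,3\}},$$
because $d_{\mathsf H}(\{1,2\},\{2,3\})=2$ and the other distances between two of the sets $\{1,2\},\{1,3\},\{2,3\}$ equal $1$. The difference has coordinates $\pm\frac12$, so its sup norm is $\frac12=\min(1,d_{\mathsf H}(\{1,3\},\{1,2\})/2)$.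

In general let $|s|=|s'|$. If $\max s=\max s'=p$, $t=s\setminus\{p\}$ and $t'=s'\setminus\{p\}$, then
$$\|y_s^i-y_{s'}^i\|_\infty=\min\Big(1,\frac{d_{\mathsf H}(t,t')}i\Big),\qquad\min\Big(1,\frac{d_{\mathsf H}(t,t')}i\Big)\le\|y_s^i-y^i_{s'}\|_U\le2\min\Big(1,\frac{d_{\mathsf H}(t,t')}i\Big).\tag{7}$$
Indeed $\min(1,d_{\mathsf H}/i)$ is a metric. So "$\le$" in the first relation is the triangle inequality in each coordinate, and equality occurs at the coordinate $u_{p,t'}$. The second relation is (6). If $\max s\ne\max s'$, then
$$1\le\|y_s^i-y_{s'}^i\|_U\le4,\tag{8}$$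
because the supports are disjoint, $\|y^i_s\|_\infty=1$, and both norms are at most $2$.

**Step 3: the maps.** Define $f_k:[\mathbb N]^k\to Z$ by putting $y^i_{\bar m|(k+1-i)}$ in row $i$ for $1\le i\le k$, and $0$ in the other rows.

*Example.* For $k=1$, $f_1(\{m\})$ is $u_{m,*}$ in row $1$. For $k=2$, row $2$ contains $u_{m_1,*}$, and row $1$ contains $u_{m_2,*}+\sum_{q<m_2,\,q\ne m_1}u_{m_2,\{q\}}$. Here a change of either element moves row $1$ by at least $1$.

For the estimates let $\bar m\ne\bar n$, $d=d_{\mathsf H}(\bar m,\bar n)$, and for $j=k+1-i$ let $b_i=\|y^i_{\bar m|j}-y^i_{\bar n|j}\|$. Then $\|f_k(\bar m)-f_k(\bar n)\|=\|\sum_{i\le k}b_iu_i\|_U$. The largest elements of $\bar m|j$ and $\bar n|j$ are $m_j$ and $n_j$.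

**Step 4: lower bound.** We show that about $d/2$ initial rows move by at least $1$. Let $1\le i\le(d+1)/2$; then $i\le k$ because $d\le k$. If $m_j\ne n_j$, then $b_i\ge1$ by (8). If $m_j=n_j$, then at most $k-j=i-1$ of the $d$ differing positions lie in $\{j+1,\dots,k\}$, and $j$ is not one of them. So
$$d_{\mathsf H}(\bar m|(j-1),\bar n|(j-1))\ge d-(i-1)\ge i,$$
and $b_i\ge1$ by (7). By monotonicity,
$$\|f_k(\bar m)-f_k(\bar n)\|\ge\lambda\big(\lfloor\tfrac{d+1}2\rfloor\big).\tag{9}$$

**Step 5: upper bound.** We separate rows whose own position changed from rows that see only earlier changes. There are exactly $d$ indices $i$ with $m_j\ne n_j$, and for these $b_i\le4$ by (8). For the others $b_i\le2d/i$ by (7). Therefore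
$$\|f_k(\bar m)-f_k(\bar n)\|\le(4+2\kappa_H)\,d,\qquad\kappa_H=\sup_k\Big\|\sum_{i\le k}\tfrac1iu_i\Big\|_U.\tag{10}$$

**Proof of Theorem 1.** Take $H(n)=n$. By (2), $\|\sum_{2^l\le i<2^{l+1}}u_i\|\le2$, since these are $2^l$ basis vectors supported in $[2^l,\infty)$. Hence $\kappa_H\le\sum_{l\ge0}2^{-l}\cdot2=4$, and $f_k$ is $12$-Lipschitz by (10). $Z$ is reflexive by Lemma 3 and asymptotic-subsequential-$c_0$ with $C=44$ by Proposition 4. Put $\lambda(0)=0$. By (9) and (5), the claim holds with $\rho(t)=\lambda(\lfloor\frac{t+1}2\rfloor)$, which is non-decreasing and tends to $\infty$. With $\omega(t)=12t$ the embedding is equi-coarse. $\blacksquare$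

So reflexive asymptotic-subsequential-$c_0$ spaces may contain the Hamming graphs equi-coarsely.

**Remark (not used, not proved here).** For $H(n)=n$, $V$ is the modified Tsirelson space. By a theorem of Casazza and Odell its unit vector basis is equivalent to that of the Tsirelson space $T$. Granting this, $Z$ is isomorphic to $T^*(T^*)$, so $T^*(T^*)$ is a counterexample as well.

## 8. Slow functions $H$ are not needed, fast ones help: proof of Theorem 2(A)

Sections 1–5, and Section 7 up to (10), hold for every $H$. If $H$ grows faster, (2) applies less often, and $\lambda$ can grow faster. We need to know that $\kappa_H$ stays finite, and how fast $\lambda$ can be made to grow.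

**Step 1: $\kappa_H<\infty$ for every $H$.** The dyadic argument above needed $H(n)=n$; in general we use (2) only for four vectors at a time. *If $F\subset[H(4),\infty)$ and $|F|\le4^s$, then $\|\sum_{i\in F}u_i\|\le2^s$.* For $s=0$ this is clear. For $s\ge1$ split $F$ into four sets of size at most $4^{s-1}$, whose sums have norm at most $2^{s-1}$ by induction, and apply (2) with $n=4$. The set $[2^q,2^{q+1})\cap[H(4),\infty)$ has at most $2^q\le4^{\lceil q/2\rceil}$ elements, and $2^{\lceil q/2\rceil}\le2^{(q+1)/2}$. So
$$\kappa_H\le\sum_{i<H(4)}\frac1i+\sum_{q\ge0}2^{-q}2^{(q+1)/2}<\infty.$$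

**Step 2: a lower bound for $\lambda$.** Let $H(1)=1$. For $M\in\mathbb N$ put $n_0(M)=\max\{n:H(n)\le M\}$, $\nu=\max(2,n_0(M))$ and $\gamma=1-1/\log_2\nu\in[0,1)$, so that $\nu^{1-\gamma}=2$. We claim
$$f(1_F)\le|F|^\gamma\qquad\text{for all }f\in\mathcal K\text{ and }\emptyset\ne F\subset[1,M].$$
This is clear for $f=0$ and $f=\pm e_q^*$, and when $F\cap\operatorname{supp}f=\emptyset$. Let $f=\frac12\sum_{j\le n}f_j$ as in the definition of $\mathcal K$, with the $f_j$ satisfying the claim, and let $F$ meet $\operatorname{supp}f$. Since $\operatorname{supp}f\subset[H(n),\infty)$ and $F\subset[1,M]$, we get $H(n)\le M$, so $n\le\nu$. With $F_j=F\cap\operatorname{supp}f_j$, summing over nonempty $F_j$ and using Hölder's inequality,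
$$f(1_F)\le\tfrac12\sum_j|F_j|^\gamma\le\tfrac12n^{1-\gamma}|F|^\gamma\le\tfrac12\nu^{1-\gamma}|F|^\gamma=|F|^\gamma.$$
This proves the claim, so $\|1_{[1,M]}\|_V\le M^\gamma$. Evaluating $\sum_{q\le M}u_q$ at $1_{[1,M]}$, we get
$$\lambda(M)\ge\frac M{\|1_{[1,M]}\|_V}\ge M^{1-\gamma}=M^{1/\log_2\max(2,n_0(M))}.\tag{11}$$

**Step 3: choose $H$ for the given $\rho$.** For $M\ge2$ let
$$\eta(M)=\sup_{t\ge M}\frac{\log^+\rho(2t)}{\log t}.$$
For $t\ge2$ we have $\log(2t)\le2\log t$, so the quotient is at most $2\log^+\rho(2t)/\log(2t)$. This tends to $0$ as $t\to\infty$ by hypothesis and is bounded on bounded subsets of $[2,\infty)$ because $\rho$ is non-decreasing. Thus $\eta$ is finite, non-increasing, and tends to $0$. Choose $H$ strictly increasing with $H(1)=1$ and $\eta(H(n))\le1/\log_2n$ for $n\ge2$.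

If $M\ge H(2)$ and $n=n_0(M)\ge2$, then $H(n)\le M$, so $\eta(M)\le\eta(H(n))\le1/\log_2n$. By (11), $\lambda(M)\ge M^{\eta(M)}$, and $M^{\eta(M)}\ge e^{\log^+\rho(2M)}\ge\rho(2M)$.

**Step 4: conclude.** Let $\bar m\ne\bar n$ have distance $d\ge1$, and let $M=\lfloor\frac{d+1}2\rfloor\ge\frac d2$. By (9), $\|f_k(\bar m)-f_k(\bar n)\|\ge\lambda(M)$. If $M\ge H(2)$, this is at least $\rho(2M)\ge\rho(d)$. Otherwise it is at least $\lambda(1)=1$, while $d\le2M<2H(2)$ gives $\rho(d)\le\rho(2H(2))$. Multiply $f_k$ by $\max(1,\rho(2H(2)))$. By Lemma 3, Proposition 4 and (10), this gives (A) with $X=U_H(U_H)$ and $L=(4+2\kappa_H)\max(1,\rho(2H(2)))$. $\blacksquare$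

## 9. The power bound: proof of Theorem 2(B)

Now $X$ is a given space, and we bound maps into it. There are three parts: $\{X\}_M$ is stable under blocking; this forces sums in $\{X\}_M$ to grow at most like $M^\beta$; and maps on $\mathsf H_k^\omega$ produce members of $\{X\}_M$ with $M\le k$.

### 9.1 Blocks of asymptotic tuples

**Lemma 5.** Let $(e_r)_{r\le M}\in\{X\}_M$, let $I_1<\dots<I_T$ be successive intervals of $\{1,\dots,M\}$, and let $w_b=\sum_{r\in R_b}\alpha_re_r$ with $\emptyset\ne R_b\subset I_b$ and $\|w_b\|=1$. Then $(w_b)_{b\le T}\in\{X\}_T$. In particular, subsequences of length $T$ of members of $\{X\}_M$ belong to $\{X\}_T$.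

*Proof.* We turn a winning strategy for $(e_r)$ into one for $(w_b)$. Let $\delta>0$, and let subspaces $X_1,X_2,\dots$ be revealed one after another. Run the game for $(e_r)$ with parameter $\delta$, playing $X_b$ for all $r\in I_b$ and $X$ for the remaining $r$. When the rounds of $I_b$ are over, $(x_r)_{r\in I_b}$ is known. Put
$$\tilde w_b=\sum_{r\in R_b}\alpha_rx_r\in X_b,\qquad s_b=\|\tilde w_b\|,\qquad y_b=\tilde w_b/s_b\in S_{X_b}$$
(if $s_b=0$, which we shall see does not happen when the strategy is followed, choose $y_b$ arbitrarily). Answer with $y_b$; then $X_{b+1}$ is revealed.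

As $\|x_r\|=\|e_r\|=1$, the equivalence constants at the end satisfy $A,B\ge1$ and $AB\le1+\delta$, hence $A,B\le1+\delta$. So $s_b\in[(1+\delta)^{-1},1+\delta]$, and for scalars $c_b$ the norm $\|\sum c_b\tilde w_b\|$ lies between $(1+\delta)^{-1}\|\sum c_bw_b\|$ and $(1+\delta)\|\sum c_bw_b\|$. Moreover
$$\Big\|\sum c_by_b-\sum c_b\tilde w_b\Big\|\le\sum|c_b||1-s_b|\le\delta T\max|c_b|\le\delta TD\Big\|\sum c_bw_b\Big\|,$$
where $D$ depends only on the linearly independent family $(w_b)$. So for $\delta$ small, $(y_b)$ is $(1+\varepsilon)$-equivalent to $(w_b)$. For the last assertion take $I_b=R_b$ to be singletons. $\square$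

### 9.2 Growth of sums

Let $\lambda_X(M)=\sup\|\sum_{r\le M'}a_re_r\|$ over $M'\le M$, $(e_r)\in\{X\}_{M'}$ and $|a_r|\le1$. Clearly $\lambda_X(M)\le M$ and $\lambda_X(1)=1$.

**Lemma 6.** Let $X$ be asymptotic-subsequential-$c_0$ with constant $C$ and function $N(\cdot)$, let $n>C+1$, $N=N(n)$, and let $\beta$ be as in Theorem 2(B). Then
$$\lambda_X(M)\le(C+1)N\,M^\beta\qquad(M\ge1).\tag{12}$$

*Proof.* Let $K=nN$.

**Step 1: $\lambda_X(KM)\le(C+1)N\lambda_X(M)$.** The gain is that each interval of length $K=nN$ costs $(C+1)N$ instead of $nN$. Take a tuple of length at most $KM$ and $|a_r|\le1$, and split the index set into at most $M$ successive intervals $I_b$ of length at most $K$. As long as at least $N$ indices of $I_b$ remain, extract from them an $n$-subset $R_{b,c}$ ($c=1,2,\dots$) whose vectors are $C$-equivalent to the $\ell_\infty^n$ basis. This is possible: by Lemma 5, any $N$ remaining vectors form a member of $\{X\}_N$, and $N=N(n)$. At most $K/n=N$ sets are extracted from $I_b$, and fewer than $N$ indices are left over.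

If $A^{-1}\|a\|_\infty\le\|\sum a_re_r\|\le B\|a\|_\infty$ on $R_{b,c}$ with $AB\le C$, then $\|e_r\|=1$ gives $A\ge1$ and so $B\le C$. Hence $w_{b,c}=\sum_{r\in R_{b,c}}a_re_r$ has norm at most $C$. For fixed $c$, the normalizations of the nonzero $w_{b,c}$ are successive blocks in $b$, at most $M$ of them. By Lemma 5 they form a member of some $\{X\}_{T}$ with $T\le M$, and the coefficients $\|w_{b,c}\|$ are at most $C$, so $\|\sum_bw_{b,c}\|\le C\lambda_X(M)$. There are at most $N$ values of $c$. The leftovers split into fewer than $N$ families with at most one vector per interval, each contributing at most $\lambda_X(M)$, again by Lemma 5. Summing gives $CN\lambda_X(M)+N\lambda_X(M)$.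

**Step 2: iterate.** By the definition of $\beta$, $K^\beta=(C+1)N$. As $\lambda_X(1)=1$, Step 1 gives $\lambda_X(K^s)\le K^{\beta s}$ for $s\ge0$. Given $M\ge1$, let $s\ge0$ be the integer with $K^{s-1}<M\le K^s$. Then $\lambda_X(M)\le K^{\beta s}=K^\beta K^{\beta(s-1)}\le K^\beta M^\beta=(C+1)NM^\beta$. Here $\beta<1$ because $C+1<n$, and $\beta>0$. $\square$

### 9.3 From maps on $\mathsf H_k^\omega$ to asymptotic tuples

**Proposition 7.** Let $X$ be an infinite-dimensional reflexive space, let $f:\mathsf H_k^\omega\to X$ be bounded with $\|f(\bar m)-f(\bar n)\|\le L$ whenever $d_{\mathsf H}(\bar m,\bar n)=1$, and let $\Theta=\inf\{\|f(\bar m)-f(\bar n)\|:d_{\mathsf H}(\bar m,\bar n)=k\}$. Then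
$$\Theta\le2L\,\lambda_X(k).\tag{13}$$

*Notation.* Fix a nonprincipal ultrafilter $\mathcal F$ on $\mathbb N$: a family of infinite sets closed under supersets and finite intersections such that of each set and its complement exactly one belongs to $\mathcal F$. We write $(\mathcal Fp)\,\phi(p)$ if $\{p:\phi(p)\}\in\mathcal F$. A property holds "for a.e. $\bar m$" if $(\mathcal Fm_1)\cdots(\mathcal Fm_k)$ it holds; since $\mathcal F$ is nonprincipal, the requirement $m_1<\dots<m_k$ costs nothing. Of a property and its negation exactly one holds a.e., and finitely many a.e. properties hold a.e. simultaneously. For bounded real functions, $\lim$ without further specification means the iterated limit $\lim_{m_1}\cdots\lim_{m_k}$ along $\mathcal F$. If $\lim g=c$, then $|g-c|<\eta$ a.e., for each $\eta>0$. Bounded sequences in a reflexive space have weak limits along $\mathcal F$.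

*Proof.*

**Step 1: write $f$ as a sum of weakly null increments.** Define, recursively for $|s|=k-1,k-2,\dots,0$,
$$f(s)=w\text{-}\lim_{p\to\mathcal F}f(s\cup\{p\})\qquad(p>\max s).$$
For $|s|\ge1$ put $x_s=f(s)-f(s\setminus\{\max s\})$. Then
$$f(\bar m)-f(\emptyset)=\sum_{j\le k}x_{\bar m|j},\qquad w\text{-}\lim_{p\to\mathcal F}x_{s\cup\{p\}}=0.$$

**Step 2: $\|x_s\|\le L$.** Let $|s|=j-1$ and $p,p'>\max s$. The vector $f(s\cup\{p\})-f(s\cup\{p'\})$ is an iterated weak limit of differences
$$f(s\cup\{p,m_{j+1},\dots,m_k\})-f(s\cup\{p',m_{j+1},\dots,m_k\})$$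
with $m_{j+1}>p,p'$. The two sets differ at most in position $j$, so these differences have norm at most $L$. By weak lower semicontinuity, $\|f(s\cup\{p\})-f(s\cup\{p'\})\|\le L$. Letting $p'\to\mathcal F$ gives $\|f(s\cup\{p\})-f(s)\|\le L$.

**Step 3: $\|f(\bar m)-f(\emptyset)\|\ge\Theta/2$ for a.e. $\bar m$.** This converts separation into size. Otherwise $\|f(\bar m)-f(\emptyset)\|<\Theta/2$ for a.e. $\bar m$. Choose such an $\bar m$ and then such an $\bar n$ with $n_1>m_k$. Then $d_{\mathsf H}(\bar m,\bar n)=k$ and $\|f(\bar m)-f(\bar n)\|<\Theta$, a contradiction.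

**Step 4: a limiting norm.** Let $\sigma_j=\lim_{m_1}\cdots\lim_{m_j}\|x_{\bar m|j}\|\in[0,L]$ and $J=\{j:\sigma_j>0\}=\{j_1<\dots<j_M\}$. If $J=\emptyset$, then $\lim\|f(\bar m)-f(\emptyset)\|=0$, so $\Theta=0$ by Step 3, and we are done. Otherwise, for $|s|\in J$, let $z_s=x_s/\|x_s\|$ (and $z_s=0$ if $x_s=0$), and put
$$|||a|||=\lim_{m_1}\cdots\lim_{m_k}\Big\|\sum_{r\le M}a_rz_{\bar m|j_r}\Big\|\qquad(a\in\mathbb R^M).$$
For $j\in J$ and a.e. $(m_1,\dots,m_{j-1})$ we have $\lim_{m_j}\|x_{\bar m|j}\|>\sigma_j/2$. For such a prefix and $\varphi\in X^*$ we get $|\varphi(z_{\bar m|j})|\le\frac2{\sigma_j}|\varphi(x_{\bar m|j})|$ for $\mathcal F$-many $m_j$, hence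
$$w\text{-}\lim_{m_j\to\mathcal F}z_{\bar m|j}=0.\tag{14}$$
Now let $a\in\mathbb R^M$, $s<M$, and fix a prefix of length $j_{s+1}-1$ for which (14) holds with $j=j_{s+1}$. With $y=\sum_{r\le s}a_rz_{\bar m|j_r}$, which is determined by the prefix, $y+a_{s+1}z_{\bar m|j_{s+1}}$ tends weakly to $y$, so $\|y\|\le\lim_{m_{j_{s+1}}}\|y+a_{s+1}z_{\bar m|j_{s+1}}\|$. Taking the remaining limits,
$$|||(a_1,\dots,a_s,0,\dots,0)|||\le|||(a_1,\dots,a_{s+1},0,\dots,0)|||.$$
Also $|||e_r|||=1$ for the unit vectors of $\mathbb R^M$, since $z_{\bar m|j_r}$ has norm $1$ for a.e. $\bar m$. As a limit of seminorms, $|||\cdot|||$ is a seminorm. Moreover $|a_r|=|||a_re_r|||$ is the value at a difference of two initial parts of $a$, so $|a_r|\le2|||a|||$. Thus $|||\cdot|||$ is a norm with normalized monotone basis $(e_r)_{r\le M}$ and $|||a|||\ge\frac12\|a\|_\infty$.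

**Step 5: $(e_r)_{r\le M}\in\{X\}_M$.** The prefix chosen so far will be the memory of the vector player. Let $\varepsilon>0$. Choose $\delta\in(0,\frac12)$ with $\frac{1+2\delta}{1-2\delta}\le1+\varepsilon$. Since $|||a|||\ge\frac12$ when $\|a\|_\infty=1$, every $(y_r)$ with $\big|\|\sum a_ry_r\|-|||a|||\big|\le\delta$ for all $\|a\|_\infty\le1$ is $(1+\varepsilon)$-equivalent to $(e_r)$.

For a.e. $\bar m$ the following hold.

* $\big|\|\sum a_rz_{\bar m|j_r}\|-|||a|||\big|\le\delta/2$ for all $\|a\|_\infty\le1$. For a single $a$, the difference is at most $\delta/4$ a.e. Apply this to a finite $\frac\delta{8M}$-net of $\{\|a\|_\infty\le1\}$; both terms are $M$-Lipschitz in $\|\cdot\|_\infty$, which adds at most $2M\cdot\frac\delta{8M}=\frac\delta4$.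
* All $z_{\bar m|j_r}$ have norm $1$.
* (14) holds for $j=j_r$ along the prefix $(m_1,\dots,m_{j_r-1})$, for all $r\le M$.

Call a prefix $(m_1,\dots,m_l)$ good if $(\mathcal Fm_{l+1})\cdots(\mathcal Fm_k)$ these three properties hold. The empty prefix is good, and a good prefix of length $l<k$ has good extensions for $\mathcal F$-many $m_{l+1}$. A good prefix satisfies each requirement that depends on the prefix alone.

Let $\delta'=\delta/(4M)$ and $j_0=0$. When $X_r$ is given, choose $m_{j_{r-1}+1}<\dots<m_{j_r}$ successively so that all prefixes remain good and so that, at the last choice, $\mathrm{dist}(z_{\bar m|j_r},X_r)<\delta'$. The last condition holds for $\mathcal F$-many $m_{j_r}$ by (14), since the quotient map onto the finite-dimensional space $X/X_r$ is weak-to-norm continuous. So it can be met together with goodness. Pick $x\in X_r$ with $\|x-z_{\bar m|j_r}\|<\delta'$. Then $|\|x\|-1|<\delta'<1$; put $x_r=x/\|x\|\in S_{X_r}$, and $\|x_r-z_{\bar m|j_r}\|\le2\delta'$.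

After $M$ rounds choose the remaining coordinates $m_j$, $j>j_M$, keeping the prefixes good. Then for $\|a\|_\infty\le1$
$$\Big|\Big\|\sum a_rx_r\Big\|-|||a|||\Big|\le\frac\delta2+2M\delta'=\delta,$$
so $(x_r)$ is $(1+\varepsilon)$-equivalent to $(e_r)$.

**Step 6: compare sizes.** We have
$$\Big\|\big(f(\bar m)-f(\emptyset)\big)-\sum_{r\le M}\sigma_{j_r}z_{\bar m|j_r}\Big\|\le\sum_{j\notin J}\|x_{\bar m|j}\|+\sum_{r\le M}\big|\|x_{\bar m|j_r}\|-\sigma_{j_r}\big|,$$
and the right side has limit $0$, because $\|x_{\bar m|j}\|$ is a.e. as close as desired to $\sigma_j$, and $\sigma_j=0$ for $j\notin J$. With Step 3, $0\le\sigma_{j_r}\le L$, and Step 5,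
$$\frac\Theta2\le\lim\|f(\bar m)-f(\emptyset)\|=\Big|\Big|\Big|\sum_{r\le M}\sigma_{j_r}e_r\Big|\Big|\Big|\le L\lambda_X(M)\le L\lambda_X(k).\qquad\square$$

**Proof of Theorem 2(B).** Combine (13) and (12): $\Theta\le2(C+1)N\,L\,k^\beta$.

For an equi-coarse embedding with functions $\rho,\omega$, each $f_k$ is bounded, because its image has diameter at most $\omega(k)<\infty$, and we may take $L=\omega(1)$. All pairs at distance $k$ satisfy $\|f_k(\bar m)-f_k(\bar n)\|\ge\rho(k)$. So $\rho(k)\le2(C+1)N\,\omega(1)k^\beta=O(k^\beta)$.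

An equi-bi-Lipschitz embedding would give, after scaling each $f_k$, a constant $D$ with $d_{\mathsf H}(\bar m,\bar n)\le\|f_k(\bar m)-f_k(\bar n)\|\le D\,d_{\mathsf H}(\bar m,\bar n)$ for all $k$. Then $k\le2(C+1)N\,D\,k^\beta$ for all $k$, which is false for large $k$ since $\beta<1$. $\blacksquare$
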